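# Cancelling abelian direct factors in modular group algebras

## The theorem on abelian direct factors

Throughout, $p$ is a prime, $k$ is a field of characteristic $p$, and $\otimes$ means $\otimes_k$. For a finite $p$-group $G$ write $G=\mathrm{Ab}(G)\times \mathrm{NAb}(G)$, an internal direct product of subgroups in which $\mathrm{Ab}(G)$ is abelian and is maximal such that a decomposition of this kind exists.

**Theorem 1.** Let $k$ be any field of characteristic $p$ and let $G,H$ be finite $p$-groups.

1. $kG\cong kH$ as $k$-algebras if and only if $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$. In particular, $kG\cong kH$ implies $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.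
2. If $kG\cong X\otimes kA$ with $X$ a $k$-algebra and $A$ a finite abelian $p$-group, then there is a group $D$ with $\mathrm{Ab}(G)\cong A\times D$ and $X\cong k(\mathrm{NAb}(G)\times D)$.

The question behind it is this. Suppose two $p$-groups have isomorphic group algebras over a field of characteristic $p$. Split off from each group as large an abelian direct factor as possible. Must the group algebras of what is left be isomorphic? Part 1 says yes. The question is taken from Diego García-Lucas, "The modular isomorphism problem and abelian direct factors", arXiv:2209.15128 (2022), and it comes with two known results: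

- (i) for $k=\mathbb F_p$, one has $kG\cong kH$ if and only if $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$ and $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$;
- (ii) for any field $k$ of characteristic $p$, $kG\cong kH$ implies $\mathrm{Ab}(G)\cong \mathrm{Ab}(H)$.

So part 1 extends (i) to all fields of characteristic $p$. We shall prove Theorem 1 without using (i) or (ii). If one is willing to use (ii), however, there is a short route to the answer, and we take it first: by (ii) the abelian parts of $G$ and $H$ are the same group $A$, so $k(\mathrm{NAb}(G))\otimes kA\cong k(\mathrm{NAb}(H))\otimes kA$, and all we need is to cancel $kA$. This is possible in a setting where groups play no role except in $kA$. A *local algebra* below is a finite-dimensional unital associative algebra that is $k\cdot 1$ plus a nilpotent ideal.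

**Theorem 2 (cancellation).** Let $X,Y$ be local algebras and $P$ a finite abelian $p$-group. If $X\otimes kP\cong Y\otimes kP$, then $X\cong Y$.

Two more theorems then lead to the full Theorem 1. One says that the splitting-off of factors $kA$ from a local algebra is unique (Theorem 5). The other says that the algebra $kN$ has a factor $kC_q$ only when the group $N$ has a factor $C_q$ (Theorem 6).

## $\mathrm{Ab}(G)$ and $\mathrm{NAb}(G)$ for small groups

By the Krull–Remak–Schmidt theorem the isomorphism types of $\mathrm{Ab}(G)$ and $\mathrm{NAb}(G)$ do not depend on the chosen decomposition. The subgroups themselves do.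

If $G$ is abelian, then $\mathrm{Ab}(G)=G$ and $\mathrm{NAb}(G)=1$, and the question about $k(\mathrm{NAb})=k$ becomes empty once (ii) is known.

Take $p=2$ and $D_8=\langle a,b\mid a^4=b^2=1,\ bab=a^{-1}\rangle$. If $D_8=A\times M$ with $A\ne 1$ abelian, then $|M|\le 4$, so $M$ is abelian and $D_8$ would be abelian. Hence $\mathrm{Ab}(D_8)=1$ and $\mathrm{NAb}(D_8)=D_8$.

Now let $G=D_8\times\langle c\rangle$ with $c^2=1$. If $\mathrm{Ab}(G)$ had order at least $4$, the complement would have order at most $4$, and $G$ would be abelian. So $\mathrm{Ab}(G)\cong C_2$ and $\mathrm{NAb}(G)\cong D_8$. But we may take $\mathrm{Ab}(G)=\langle c\rangle$ or $\mathrm{Ab}(G)=\langle a^2c\rangle$ with the same complement $D_8$, and we may take $\mathrm{NAb}(G)=\langle a,bc\rangle$ instead of $\langle a,b\rangle$ as a complement of $\langle c\rangle$. (The element $bc$ has order $2$ and inverts $a$, and $c\notin\langle a,bc\rangle=\{a^i,\ a^ibc\}$.) The map $a\mapsto a$, $b\mapsto b$, $c\mapsto a^2c$ is an automorphism of $G$ that moves one choice of $\mathrm{Ab}(G)$ to the other. So already an automorphism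 of $G$, and all the more an algebra isomorphism $kG\to kH$, need not respect chosen decompositions.

## Local algebras and the building blocks $T_q$

**Definition (local algebra).** A *local algebra* is a finite-dimensional unital associative $k$-algebra $R=k\cdot 1\oplus J(R)$ with $J(R)$ a nilpotent ideal. We write $\varepsilon:R\to k$ for the projection along $J(R)$; it is an algebra homomorphism.

An element $r$ with $\varepsilon(r)\neq 0$ is a unit, being a nonzero scalar plus a nilpotent element. A nilpotent element lies in $J(R)$. For instance, $k[x,y]/(x,y)^2$ is local, with $J$ spanned by $x,y$. The algebra $k\times k$ is not local: in a local algebra an idempotent $e$ with $\varepsilon(e)=0$ is nilpotent, so $0$, and if $\varepsilon(e)=1$ then $1-e$ is such an idempotent, so $e=1$; but $k\times k$ has the idempotent $(1,0)$.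

We need the following closure properties.

- If $G$ is a finite $p$-group, $kG$ is local: $\varepsilon$ is the augmentation, and its kernel is nilpotent (textbook, since $\operatorname{char}k=p$).
- If $I\ne R$ is an ideal of a local algebra $R$, then $I$ contains no unit, so $I\subseteq J(R)$, and $R/I=k\cdot\bar 1\oplus J(R)/I$ is local.
- If $R,S$ are local, so is $R\otimes S$, with $J(R\otimes S)=J(R)\otimes S+R\otimes J(S)$.
- If $X$ is a (unital) subalgebra of a local algebra $R$, then $X$ is local with $J(X)=X\cap J(R)$.

Always $k(G\times H)\cong kG\otimes kH$. We shall also use all the time that if $a,b$ commute and $q$ is a power of $p$, then $(a+b)^q=a^q+b^q$.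

**Definition ($T_q$, $T_q$-factor, $T$-free).** For $q=p^n$ with $n\ge1$ put $T_q=k[x]/(x^q)$. A local algebra $R$ *has a $T_q$-factor* if $R\cong Y\otimes T_q$ for some algebra $Y$. It is *$T$-free* if it has no $T_q$-factor for any $q=p^n>1$.

If $C_q=\langle g\rangle$, then $(g-1)^q=g^q-1=0$, so $x\mapsto g-1$ defines a homomorphism $T_q\to kC_q$. It is onto because $g$ is in the image, and both sides have dimension $q$. So $T_q\cong kC_q$, and $kP$ is a tensor product of algebras $T_q$ for every finite abelian $p$-group $P$. In the definition of a $T_q$-factor, $Y$ is automatically local, because sending $x\mapsto 0$ shows that $Y$ is a nonzero quotient of $R$.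

For tensor products, $J/J^2$ of $Y\otimes T_q$ has dimension $\dim J(Y)/J(Y)^2+1$. This decides small cases by hand.

- $kC_{p^2}=T_{p^2}$ has no $T_p$-factor: if $T_{p^2}\cong Y\otimes T_p$, then $\dim Y=p>1$, so $J(Y)\neq J(Y)^2$ and $\dim J/J^2\ge 2$ on the right. On the left it is $1$.
- $k[x,y]/(x,y)^2$ is $T$-free: its dimension is $3$, so a $T_q$-factor forces $q=p=3$ and $Y=k$. But $\dim J/J^2$ is $2$, and $T_3$ has $\dim J/J^2=1$.

## Two splittings of one algebra: where the direct comparison stops

To prove Theorem 2 we may cancel one cyclic factor at a time, so suppose that $X\otimes T_q\cong Y\otimes T_q$. We look at both splittings inside one algebra.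

**Definition ($T_q$-decomposition).** Let $R$ be local and $q=p^n>1$. A *$T_q$-decomposition* of $R$ is a pair $(X,t)$ with $X$ a subalgebra of $R$ and $t\in Z(R)\cap J(R)$, $t^q=0$, such that every $r\in R$ is uniquely of the form $r=\sum_{i=0}^{q-1}x_it^i$ with $x_i\in X$.

Then $R\cong X\otimes T_q$, $\dim R=q\dim X$, and, since $tR=\bigoplus_{i=1}^{q-1}Xt^i$, we have $X\cong R/tR$. Conversely, an isomorphism $X\otimes T_q\cong R$ gives such a pair: take the images of $X\otimes 1$ and of $1\otimes x$. The running example is $p=2$, $R=k(D_8\times\langle c\rangle)$, $X=kD_8$, $t=c-1$, $q=2$.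

So we have $R$ with $T_q$-decompositions $(X,t)$ and $(Y,s)$, and we want $R/tR\cong R/sR$. The first hope is that $tR=sR$, and this is false: in the running example, the automorphism $c\mapsto a^2c$ turns $(X,t)$ into $(X,s)$ with $s=a^2c-1$, and $s\notin tR$, because modulo $tR$, where $c=1$, it becomes $a^2-1\ne0$.

The second attempt is to replace $t$ by $s$ but keep $X$. If $(X,s)$ is again a $T_q$-decomposition, then $X\cong R/sR\cong Y$ and we are done. In the example this works. In general it does not. Let
$$R=k[x,y]/(x^p,y^p),\qquad (X,t)=(k[x],\,y),\qquad (Y,s)=(k[y],\,x),\qquad q=p.$$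
Here $s=x$ lies in $X$, and the map $X\to R/sR$ has image $k$; it is far from an isomorphism. Exchanging the roles does not help, as $t=y$ lies in $Y$.

The way past this is to stop insisting on $s$ or $t$. In the last example put $u=x+y$. Then $u^p=0$, and both $k[x]\to R/uR$ and $k[y]\to R/uR$ are isomorphisms, because $R/uR$ is obtained from $R$ by setting $y=-x$. So we look in general for a third element $u$ that serves both $X$ and $Y$. We must be careful: not every central $u$ with $u^q=0$ is good. In the running example $u=a^2-1$ is central with $u^2=0$, but $R/uR\cong k(C_2\times C_2\times C_2)$ is commutative and so is not $kD_8$. We need a test for $u$, and it should be a linear one, so that we can pass two tests at once.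

## The linear coefficient and the criterion for a new generator

**Definition (linear coefficient).** Let $(X,t)$ be a $T_q$-decomposition of $R$. For $r=\sum x_it^i\in J(R)$ put $\lambda_{X,t}(r)=\varepsilon(x_1)$.

This is a $k$-linear map $J(R)\to k$ with $\lambda_{X,t}(t)=1$. It vanishes on $J(R)^2$: since $\varepsilon(r)=\varepsilon(x_0)$, elements $r=\sum x_it^i$ and $r'=\sum x_i't^i$ of $J(R)$ have $x_0,x_0'\in J(X)$. As $t$ is central and $t^q=0$, the coefficient of $t$ in $rr'$ is $x_0x_1'+x_1x_0'\in J(X)$, and $\varepsilon$ kills it.

In the running example, for $g\in D_8$,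
$$\lambda(gc-1)=\lambda\big((g-1)+g(c-1)\big)=\varepsilon(g)=1,\qquad \lambda(g-1)=0.$$
So $\lambda$ accepts $a^2c-1$ and rejects $a^2-1$, as it should.

**Lemma 3.** Let $(X,t)$ be a $T_q$-decomposition of $R$, and let $u\in Z(R)\cap J(R)$ satisfy $u^q=0$ and $\lambda_{X,t}(u)\ne0$. Then $(X,u)$ is a $T_q$-decomposition of $R$. In particular $X\cong R/uR$.

*Proof.*

**Step 1: modulo $J(X)$, the element $u$ generates the same ideal as $t$.** We want to see that $R$ becomes just $k$ after dividing by $J(X)$ and $u$. The subspace $J(X)R=\bigoplus_iJ(X)t^i$ is a two-sided ideal, because $t$ is central and $J(X)$ is an ideal of $X$. Since $X/J(X)=k$, we have $R/J(X)R\cong k[t]/(t^q)$. Write $u=\sum u_it^i$ with $u_i\in X$. The image of $u$ in $k[t]/(t^q)$ is $\sum\varepsilon(u_i)t^i$. Here $\varepsilon(u_0)=\varepsilon(u)=0$ and $\varepsilon(u_1)=\lambda_{X,t}(u)\neq0$, so the image is $t$ times a unit. Hence $R/(J(X)R+uR)\cong k$, spanned by the image of $1$. ($uR$ is a two-sided ideal since $u$ is central.)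

**Step 2: $R=X+uR$.** This is a Nakayama argument that lifts Step 1. Let $M=R/uR$, a left $X$-module. By Step 1, $M=X\cdot\bar1+J(X)M$. Insert this equality for $M$ on the right side: $M=X\bar1+J(X)\big(X\bar1+J(X)M\big)=X\bar1+J(X)^2M$. Repeating, $M=X\bar1+J(X)^mM$ for every $m$, and $J(X)$ is nilpotent, so $M=X\bar1$. This means $R=X+uR$.

**Step 3: the powers of $u$ span $R$ over $X$, and a dimension count finishes.** Since $u$ is central, $R=X+uR=X+u(X+uR)=X+Xu+u^2R$, and so on. After $q$ rounds $u^q=0$ gives $R=\sum_{i=0}^{q-1}Xu^i$. So the map $X^q\to R$, $(x_i)\mapsto\sum x_iu^i$, is onto. As $\dim R=q\dim X$, it is bijective, and this is the uniqueness of coefficients. Thus $(X,u)$ is a $T_q$-decomposition, and $X\cong R/uR$. $\square$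

The condition $\lambda_{X,t}(u)\ne0$ cannot be dropped. If $(X,u)$ is a $T_q$-decomposition, then $R/(J(X)R+uR)$ is $X/J(X)=k$. If $\lambda_{X,t}(u)=0$, the image of $u$ in $k[t]/(t^q)$ is divisible by $t^2$, so $R/(J(X)R+uR)$ has dimension at least $2$.

## A common generator and the cancellation theorem

The elements $u\in Z(R)\cap J(R)$ with $u^q=0$ form a $k$-vector space $V$, because $q$-th powers are additive on the commutative ring $Z(R)$. Two decompositions $(X,t)$ and $(Y,s)$ give two linear functionals on $V$, each nonzero as $t,s\in V$. A vector space is never the union of two proper subspaces, over any field, even $\mathbb F_2$. So some $u\in V$ is outside both kernels. That is the whole idea, and here it is with $u$ made explicit.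

*Proof of Theorem 2.*

**Step 1: reduction to one cyclic factor.** We want to assume $kP\cong T_q$. We induct on the number of cyclic factors of $P$; if $P=1$ there is nothing to prove. If $P=P_1\times C_q$ with $q>1$, then $(X\otimes kP_1)\otimes T_q\cong(Y\otimes kP_1)\otimes T_q$, with local algebras in brackets. The case of one cyclic factor gives $X\otimes kP_1\cong Y\otimes kP_1$, and induction gives $X\cong Y$.

**Step 2: one element for both decompositions.** This step finds $u$. Let $X\otimes T_q\cong Y\otimes T_q$. Replacing $X,Y$ by isomorphic copies, we have a local algebra $R$ with $T_q$-decompositions $(X,t)$ and $(Y,s)$. Put $\lambda=\lambda_{X,t}$ and $\mu=\lambda_{Y,s}$, so $\lambda(t)=1=\mu(s)$. Let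
$$u=\begin{cases}s&\text{if }\lambda(s)\neq0,\\ t&\text{if }\lambda(s)=0,\ \mu(t)\ne0,\\ s+t&\text{if }\lambda(s)=0=\mu(t).\end{cases}$$
In the first case $\lambda(u)=\lambda(s)\neq0$ and $\mu(u)=1$. In the second, $\lambda(u)=1$ and $\mu(u)=\mu(t)\ne0$. In the third, $\lambda(u)=0+1=1$ and $\mu(u)=1+0=1$. Always $u\in Z(R)\cap J(R)$, and $u^q=0$; in the third case $u^q=s^q+t^q=0$ because $s,t$ commute and $q$ is a power of $p=\operatorname{char}k$.

**Step 3: conclusion.** We compare $X$ and $Y$ through $u$. Lemma 3 for $(X,t)$ and for $(Y,s)$ gives $X\cong R/uR\cong Y$. $\square$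

This settles the question if (ii) is used. Let $kG\cong kH$. By (ii), $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)=:A$, so
$$k(\mathrm{NAb}(G))\otimes kA\cong kG\cong kH\cong k(\mathrm{NAb}(H))\otimes kA,$$
and Theorem 2 gives $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.

For Theorem 1 in full, without (ii), we continue with two questions: what happens when the factors split off are of different sizes, and when does the algebra $kN$ of a $p$-group have a $T_q$-factor at all?

## Exchanging factors of different sizes

If $X\otimes T_q\cong Y\otimes T_{q'}$ with $q<q'$, we cannot cancel. The natural guess is that $X$ contains the missing $T_{q'}$ and $Y$ the missing $T_q$, with the same remainder $W$. For $R=k[x,y]/(x^p,y^{p^2})$ with $(X,t)=(k[y],x)$ and $(Y,s)=(k[x],y)$ this holds with $W=k$. But $t$ could be disguised: $(k[y],\,x+y^p)$ is also a $T_p$-decomposition, by Lemma 3. The proof must recover $x$ from $x+y^p$, and it does so by taking the constant term in powers of $s=y$.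

**Lemma 4 (exchange).** Let $q<q'$ be powers of $p$ with $q>1$, and let $X,Y$ be local algebras with $X\otimes T_q\cong Y\otimes T_{q'}$. Then there is a local algebra $W$ with $X\cong W\otimes T_{q'}$ and $Y\cong W\otimes T_q$.

*Proof.* Let $R$ have a $T_q$-decomposition $(X,t)$ and a $T_{q'}$-decomposition $(Y,s)$. Put $\lambda=\lambda_{X,t}$ and $\mu=\lambda_{Y,s}$.

**Step 1: $\mu(t)=0$.** The step shows that $t$, having the smaller nilpotency order, cannot replace $s$. Suppose $\mu(t)\ne0$. Since $t^{q'}=0$, Lemma 3 for $(Y,s)$ shows that $(Y,t)$ is a $T_{q'}$-decomposition. So $t^{q'-1}\ne0$, by uniqueness of coefficients. But $t^q=0$ and $q\le q'-1$, a contradiction.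

**Step 2: the constant term of $t$ can replace $t$.** We look for an element inside $Y$ that passes the test for $X$. Write $t=\sum_{i<q'}y_is^i$ with $y_i\in Y$. For $y\in Y$ we have $0=yt-ty=\sum(yy_i-y_iy)s^i$, so each $y_i$ lies in $Z(Y)$, and $Z(Y)\subseteq Z(R)$ because $R$ is generated by $Y$ and the central element $s$. As everything commutes,
$$0=t^q=\sum_iy_i^qs^{iq}.$$
The terms with $iq\ge q'$ vanish, and the others involve distinct powers of $s$. The coefficient of $s^0$ gives $y_0^q=0$. Also $\varepsilon(y_0)=\varepsilon(t)=0$, so $y_0\in Z(R)\cap J(R)$.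

By Step 1, $\varepsilon(y_1)=\mu(t)=0$, so $y_1\in J(R)$, and
$$t-y_0=y_1s+\sum_{i\ge2}y_is^i\in J(R)^2.$$
As $\lambda$ vanishes on $J(R)^2$, we get $\lambda(y_0)=\lambda(t)=1$. Lemma 3 for $(X,t)$ with $u=y_0$ gives $X\cong R/y_0R$.

**Step 3: reading off $W$.** Since $y_0\in Z(Y)$ lies in $J(Y)$, $y_0Y$ is a proper ideal of $Y$ and $W=Y/y_0Y$ is local. As $y_0R=\bigoplus_iy_0Y\,s^i$, we get $X\cong R/y_0R\cong W\otimes T_{q'}$. Finally
$$Y\otimes T_{q'}\cong X\otimes T_q\cong(W\otimes T_q)\otimes T_{q'},$$
and Theorem 2, cancelling $T_{q'}$, gives $Y\cong W\otimes T_q$. $\square$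

## Unique factorization of local algebras

**Theorem 5 (unique factorization).** Every local algebra is isomorphic to $X\otimes kA$ with $X$ a $T$-free local algebra and $A$ a finite abelian $p$-group. Both $X$ and $A$ are unique up to isomorphism.

*Proof.*

**Step 1: existence.** Split off $T_q$-factors as long as possible. Each splitting $R\cong Y\otimes T_q$ divides the dimension by $q>1$, so the process ends, with a $T$-free local algebra tensored with some algebras $T_q\cong kC_q$, that is, with some $kA$.

**Step 2: uniqueness when one of the groups is trivial.** This starts the induction on $\dim R$, where $R\cong X\otimes kA\cong Y\otimes kB$ with $X,Y$ $T$-free. If $A=1$, then $X\cong Y\otimes kB$ is $T$-free. If $B$ had a cyclic factor, $B=B_1\times C_q$ with $q>1$, then $X\cong(Y\otimes kB_1)\otimes T_q$ would have a $T_q$-factor. So $B=1$ and $X\cong Y$. The case $B=1$ is symmetric.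

**Step 3: uniqueness in general.** We remove one cyclic factor from each side. Write $A=A_1\times C_q$ and $B=B_1\times C_{q'}$ with $q,q'>1$.

If $q=q'$, Theorem 2 gives $X\otimes kA_1\cong Y\otimes kB_1$, of smaller dimension. By induction $X\cong Y$ and $A_1\cong B_1$, so $A\cong B$.

If $q\ne q'$, say $q<q'$ by symmetry. Lemma 4, applied to $X\otimes kA_1$ and $Y\otimes kB_1$, gives a local algebra $W$ with
$$X\otimes kA_1\cong W\otimes T_{q'},\qquad Y\otimes kB_1\cong W\otimes T_q.$$
By Step 1, $W\cong W'\otimes kD$ with $W'$ $T$-free and $D$ a finite abelian $p$-group. The algebra $X\otimes kA_1\cong W'\otimes k(D\times C_{q'})$ has smaller dimension than $R$, so induction gives $X\cong W'$ and $A_1\cong D\times C_{q'}$. In the same way $Y\otimes kB_1\cong W'\otimes k(D\times C_q)$ gives $Y\cong W'$ and $B_1\cong D\times C_q$. Hence $X\cong Y$ and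
$$A=A_1\times C_q\cong D\times C_{q'}\times C_q\cong B_1\times C_{q'}=B.\qquad\square$$

## When $kN$ has a factor $kC_q$

Theorem 5 applies to $kG\cong k(\mathrm{NAb}(G))\otimes k(\mathrm{Ab}(G))$ provided that $k(\mathrm{NAb}(G))$ is $T$-free. As a group, $\mathrm{NAb}(G)$ has no cyclic direct factor. We must show that the algebra cannot split either.

**Theorem 6.** Let $N$ be a finite $p$-group and $q=p^n>1$. Then $kN$ has a $T_q$-factor if and only if $N$ has a direct factor isomorphic to $C_q$.

The difficulty is that a $T_q$-factor provides a central element $s$ of the algebra, and $s$ need not have the form $w-1$ with $w\in N$. Two small cases show what to do.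

Let $p=2$ and $N=D_8$, and suppose that $kD_8$ has a $T_2$-factor, with $s$ the image of $x\in T_2$. A central element $s$ is $\alpha+\beta a^2$ plus a combination $c$ of noncentral class sums $a+a^3$, $b+a^2b$, $ab+a^3b$. We pass to $B=N/N'$ with $N'=\langle a^2\rangle$. Each noncentral class lies in one coset of $N'$ and has size $2$, so $c\mapsto0$. Also $s^2=0$; as $(a+a^3)^2=a^2+2a^4+a^6=0$, $(b+a^2b)^2=(1+a^2)^2b^2=0$, $(ab+a^3b)^2=0$ likewise and these sums commute, we get $\alpha^2+\beta^2=0$, so $\alpha=\beta$, and $\alpha(1+a^2)\mapsto0$ too. So $s$ maps to $0$ in $kB$. But dividing $Y\otimes T_2$ by commutators only touches $Y$, so the image of $s$ cannot vanish. So $kD_8$ has no $T_2$-factor.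

Let $p=2$ and $N=C_4=\langle g\rangle$, $q=2$. Now $s=g^2-1$ satisfies $s^2=0$ and survives in $kB=kN$. It is not a generator of a $T_2$-factor, because $s=(g-1)^2$. What rules it out is that $s$ dies in $k(B/B^2)$. The proof combines the two tests: pass to $B=N/N'$ and then to $B/B^q$.

*Proof of Theorem 6.* If $N=M\times C_q$, then $kN\cong kM\otimes T_q$. Conversely, let $kN$ have a $T_q$-factor, and let $(Y,s)$ be a $T_q$-decomposition of $kN$. Put $Z=Z(N)$ and $\Omega=\{w\in Z: w^q=1\}$, and let $[kN,kN]$ be the $k$-span of all $ab-ba$ with $a,b\in kN$.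

**Step 1: separating the part of $s$ supported on $Z$.** We write $s=z+c$ so that $c$ is harmless. First, an element of $kN$ lies in $[kN,kN]$ if and only if its coefficients sum to $0$ over each conjugacy class. Indeed $[kN,kN]$ is spanned by the $gh-hg$ with $g,h\in N$, and $gh$ and $hg=h(gh)h^{-1}$ are conjugate. Conversely, an element with zero class sums of coefficients is a combination of differences of conjugates, and $x^{-1}gx-g=x^{-1}(gx)-(gx)x^{-1}$.

The class sums form a basis of $Z(kN)$. Let $K$ be the span of the class sums of noncentral classes. Then $Z(kN)=kZ\oplus K$. Noncentral classes have size divisible by $p$, so $K\subseteq[kN,kN]$. An element of $Z(kN)\cap[kN,kN]$ has coefficient $0$ at each $g\in Z$, because $\{g\}$ is a class. Thus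
$$K=Z(kN)\cap[kN,kN].$$
For central $d$ we have $d(ab-ba)=(da)b-b(da)$, so $[kN,kN]$ is stable under multiplication by $Z(kN)$, and $K$ is an ideal of $Z(kN)$.

Write $s=z+c$ with $z\in kZ$ and $c\in K$. Then $0=s^q=z^q+c^q$ with $z^q\in kZ$ and $c^q\in K$, so $z^q=0$.

**Step 2: a normal form for $z$.** We use $z^q=0$ to write $z$ through elements $w-1$ with $w\in\Omega$. Let $z=\sum_{g\in Z}a_gg$. As $Z$ is commutative, $z^q=\sum a_g^qg^q$, so for each $h\in Z$
$$0=\sum_{g^q=h}a_g^q=\Big(\sum_{g^q=h}a_g\Big)^q,\qquad\text{hence}\quad\sum_{g^q=h}a_g=0.$$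
The nonempty sets $\{g\in Z:g^q=h\}$ are exactly the cosets of $\Omega$ in $Z$. So the $a_g$ sum to $0$ over each coset, and, with $r$ running over coset representatives,
$$z=\sum_r\sum_{w\in\Omega}a_{rw}\,r(w-1).\tag{1}$$

**Step 3: the image of $s^{q/p}$ in $k(B/B^q)$ is nonzero, where $B=N/N'$.** This is where the $T_q$-factor enters. Let $\pi:kN\to kB$ be the projection. Its kernel is the ideal $I$ generated by $[kN,kN]$: since $kB$ is commutative, $I\subseteq\ker\pi$; and since $kN/I$ is commutative, $N\to (kN/I)^\times$ factors through $B$, so $kN\to kN/I$ factors through $\pi$ and $\ker\pi\subseteq I$.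

As $[ys^i,y's^j]=[y,y']s^{i+j}$ for $y,y'\in Y$, we have $I=\bigoplus_{i<q}I_Ys^i$, where $I_Y$ is the ideal of $Y$ generated by the commutators of elements of $Y$. Since $\varepsilon$ kills commutators, $I_Y\subseteq J(Y)$, so $\bar Y=Y/I_Y$ is a commutative local algebra. Writing $s$ also for $\pi(s)$, we see that $kB=\bigoplus_{i<q}\bar Ys^i\cong\bar Y\otimes k[s]/(s^q)$.

Let $x=\sum y_is^i\in J(kB)$, $y_i\in\bar Y$. Then $y_0\in J(\bar Y)$, and, because $kB$ is commutative and $s^q=0$,
$$x^q=\sum_iy_i^qs^{iq}=y_0^q\in J(\bar Y).$$
Now $B^q=\{b^q:b\in B\}$ is a subgroup of the abelian group $B$, and the kernel of $kB\to k(B/B^q)$ is generated as an ideal by the elements $b^q-1=(b-1)^q$ with $b\in B$. As $b-1\in J(kB)$, these lie in $J(\bar Y)$. So this kernel is contained in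
$$J(\bar Y)\,kB=\bigoplus_{i<q}J(\bar Y)s^i.$$
The element $s^{q/p}$ is not in this ideal, because $q/p<q$ and its coefficient $1$ is not in $J(\bar Y)$. Hence $\pi(s)^{q/p}$ has nonzero image in $k(B/B^q)$.

**Step 4: an element $w\in\Omega$ that survives.** We transfer Step 3 from $s$ to a group element. Since $c\in[kN,kN]$, $\pi(c)=0$, so $\pi(z)=\pi(s)$, and $\pi(z)^{q/p}$ has nonzero image in $k(B/B^q)$. The $q/p$-th power of (1) is
$$z^{q/p}=\sum_r\sum_{w\in\Omega}a_{rw}^{q/p}\,r^{q/p}\big(w^{q/p}-1\big).$$
If $w^{q/p}$ had trivial image in $B/B^q$ for every $w\in\Omega$, then the image of $\pi(z)^{q/p}$ would be $0$. So there is $w\in\Omega$ such that $b:=wN'\in B$ satisfies $b^{q/p}\notin B^q$.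

**Step 5: $\langle w\rangle$ is a direct factor of $N$.** We show that it has a retraction. As $w^q=1$, also $b^q=1$, and $b^{q/p}\ne1$ because $1\in B^q$. So $b$ has order $q$. The order of $w$ divides $q$ and is at least the order of $b$, so it is $q$. Every nontrivial subgroup of the cyclic $p$-group $\langle b\rangle$ contains $\langle b^{q/p}\rangle$, which is not contained in $B^q$, so $\langle b\rangle\cap B^q=1$. Hence the image $\bar b$ of $b$ in $B/B^q$ has order $q$. The exponent of $B/B^q$ divides $q$, so it is $q$, and $\bar b$ is an element of maximal order in a finite abelian $p$-group. By the textbook fact on such groups, $\langle\bar b\rangle$ is a direct factor of $B/B^q$. The composition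
$$f:\ N\to B/B^q\to\langle\bar b\rangle\cong\langle w\rangle,\qquad \bar b\mapsto w,$$
is a homomorphism with $f(w)=w$. Hence $\ker f\cap\langle w\rangle=1$ and $|\ker f|\cdot|\langle w\rangle|=|N|$. Since $w$ is central, $N=\ker f\times\langle w\rangle$, and $\langle w\rangle\cong C_q$. $\square$

## From unique factorization to Theorem 1

*Proof of Theorem 1.*

**Step 1: $k(\mathrm{NAb}(G))$ is $T$-free.** This identifies the factorization of Theorem 5 for $kG$. If $\mathrm{NAb}(G)=M\times C$ with $C\neq1$ cyclic, then $G=(\mathrm{Ab}(G)\times C)\times M$ with $\mathrm{Ab}(G)\times C$ abelian and larger than $\mathrm{Ab}(G)$, against maximality. So $\mathrm{NAb}(G)$ has no nontrivial cyclic direct factor, and by Theorem 6, $k(\mathrm{NAb}(G))$ has no $T_q$-factor for any $q>1$. Hence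
$$kG\cong k(\mathrm{NAb}(G))\otimes k(\mathrm{Ab}(G))\tag{2}$$
is the factorization of Theorem 5, and likewise for $H$.

**Step 2: part 1.** We read the isomorphism $kG\cong kH$ through (2). If $kG\cong kH$, uniqueness in Theorem 5 gives $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$. Conversely, these two isomorphisms give $kG\cong kH$ by (2) for $G$ and for $H$. This proves part 1, and statement (ii) has been reproved on the way.

**Step 3: part 2.** Here an arbitrary factorization $kG\cong X\otimes kA$ is refined to the one in (2). The augmentation of $kA$ makes $X$ a quotient of $kG$. It is nonzero because $kG\ne0$, so $X$ is local. By Theorem 5, $X\cong X'\otimes kD$ with $X'$ a $T$-free local algebra and $D$ a finite abelian $p$-group. Then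
$$kG\cong X'\otimes k(A\times D),$$
and comparing with (2), uniqueness gives $X'\cong k(\mathrm{NAb}(G))$ and $\mathrm{Ab}(G)\cong A\times D$. Therefore $X\cong k(\mathrm{NAb}(G))\otimes kD\cong k(\mathrm{NAb}(G)\times D)$. $\blacksquare$
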